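\title{Separable countably compact abelian groups\\ with non-separable closed subgroups}


\begin{abstract}
We prove in ZFC that there is a separable countably compact abelian group with a non-separable closed subgroup. The group can be taken Boolean and $p$-compact for every $p$ in a prescribed nonempty set of at most $\mathfrak c=2^{\aleph_0}$ free ultrafilters on $\omega$, and it has closed subgroups of every density character from $\aleph_0$ to $\mathfrak c$; no larger value is possible. The same method shows that, for a free ultrafilter $p$, the closed subgroups of separable $p$-compact abelian groups are, up to topological isomorphism, exactly the $p$-compact abelian groups of weight at most $\mathfrak c$. In contrast, every closed subgroup of a separable $\omega$-bounded abelian group is separable.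
\end{abstract}

\section{The question and the results}

All topological spaces and topological groups are Hausdorff, and abelian groups are written additively. The \emph{density character} $d(X)$ of a space $X$ is the least cardinality of a dense subset of $X$, the \emph{weight} $w(X)$ is the least cardinality of a base, and $X$ is \emph{separable} if $d(X)\le\aleph_0$. A space is \emph{countably compact} if every countable open cover has a finite subcover. We write $\mathfrak c=2^{\aleph_0}$, $\mathbb Z(2)=\{0,1\}$ and $\mathbb T=\mathbb R/\mathbb Z$; a group is \emph{Boolean} if $x+x=0$ for all its elements $x$, that is, if it is a vector space over $\mathbb Z(2)$.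

Is a closed subgroup of a separable group separable? A countable dense subset of $G$ may miss a closed subgroup $H$ completely, so there is no formal reason for a positive answer, and in general the answer is no: Example~\ref{ex:small} below exhibits a separable Boolean group with a closed non-separable subgroup. Compactness changes the picture. If $G$ is compact abelian and separable, then all its closed subgroups are separable; the same holds if $G$ is only \emph{$\omega$-bounded}, which means that every countable subset of $G$ has compact closure (Proposition~\ref{prop:sharp}). Countable compactness is weaker than $\omega$-boundedness. Under the Continuum Hypothesis it is known that there is a separable countably compact abelian group with a non-separable closed subgroup. Whether such a group exists in ZFC alone is a question of Leiderman, Morris and Tkachenko \cite{LMT}. We show that it does.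

For a free ultrafilter $p$ on $\omega$, a space is \emph{$p$-compact} if each of its sequences has a limit along $p$; the definition is recalled in Section~\ref{sec:limits}. Every $p$-compact space is countably compact, and $p$-compactness is preserved by products.

\begin{theorem}\label{thm:main}
Let $P$ be a nonempty set of at most $\mathfrak c$ free ultrafilters on $\omega$ (for example, a single one). There is a Boolean topological group $G$ such that
\begin{itemize}
\item $G$ is separable;
\item $G$ is $p$-compact for each $p\in P$, so $G$ and all its powers are countably compact;
\item for every cardinal $\kappa$ with $\aleph_1\le\kappa\le\mathfrak c$, $G$ has a closed subgroup of density character exactly $\kappa$. In particular, $G$ has closed non-separable subgroups.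
\end{itemize}
\end{theorem}

The second theorem prescribes the closed subgroup.

\begin{theorem}\label{thm:prescribed}
Let $H$ be an abelian topological group with $w(H)\le\mathfrak c$, and let $P$ be a set of at most $\mathfrak c$ free ultrafilters on $\omega$ such that every sequence in $H$ has a $p$-limit in $H$ for some $p\in P$. Then $H$ is topologically isomorphic to a closed subgroup of a separable countably compact abelian group $G$, which may be taken to be a dense subgroup of $\mathbb T^{\mathfrak c}$. If $p\in P$ and $H$ is $p$-compact, then $G$ is $p$-compact.
\end{theorem}

Section~\ref{sec:sharp} contains the resulting characterizations (Corollary~\ref{cor:char}) and the limits of the method (Proposition~\ref{prop:sharp}).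

\medskip
\noindent\textbf{The idea.} The power $\mathbb Z(2)^{\mathfrak c}$ is separable, and the subgroup $\Sigma$ of its countably supported elements is countably compact and not separable. But $\Sigma$ is dense in $\mathbb Z(2)^{\mathfrak c}$, so it is closed in no strictly larger subgroup of $\mathbb Z(2)^{\mathfrak c}$. We therefore add a second family $\Phi$ of coordinates, on which $\Sigma$ is declared to be zero, and add to $\{0\}\times\Sigma$ a group $M$ containing a countable dense subset of the enlarged product. Then $\{0\}\times\Sigma$ is closed in the sum as soon as no nonzero element of $M$ vanishes on $\Phi$. For a countable group $M$ this is easy to arrange. Countable compactness, however, forces us to add limits to $M$, and limits tend to vanish on coordinates fixed in advance. The remedy is to reverse the order: first form all limits on a very large set of coordinates, and only then select the coordinates that are kept.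

\section{Making a subgroup closed}\label{sec:closed}

Let $C$ be a topological abelian group and let $\Phi$ and $X$ be disjoint sets. We identify $C^{\Phi\cup X}$ with $C^\Phi\times C^X$. We say that $\Phi$ \emph{detects} a subgroup $M\le C^{\Phi\cup X}$ if the only element of $M$ that vanishes on $\Phi$ is $0$.

\begin{lemma}\label{lem:glue}
Let $M\le C^{\Phi\cup X}$ and $H\le C^X$ be subgroups, and let $G=M+(\{0\}\times H)$.
\begin{itemize}
\item[(a)] If $M$ contains a countable dense subset of $C^{\Phi\cup X}$, then $G$ is separable and dense in $C^{\Phi\cup X}$.
\item[(b)] If $\Phi$ detects $M$, then $G\cap(\{0\}\times C^X)=\{0\}\times H$. Consequently $\{0\}\times H$ is a closed subgroup of $G$, and it is topologically isomorphic to $H$.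
\end{itemize}
\end{lemma}

\begin{proof}
A set that is dense in the product and contained in $G$ is dense in $G$; this is (a). For (b), the inclusion $\supseteq$ is clear. Conversely, let $m+(0,h)\in G$ vanish on $\Phi$, with $m\in M$ and $h\in H$. Then $m$ vanishes on $\Phi$, so $m=0$ and the element is $(0,h)$. Since $\{0\}\times C^X$ is closed in the product, its trace $\{0\}\times H$ on $G$ is closed in $G$.
\end{proof}

\noindent\textbf{The subgroup.} For a set $X$ and $Y\subseteq X$ let
\[
\Sigma_Y=\bigl\{\sigma\in\mathbb Z(2)^X:\ |\{x:\sigma(x)\ne0\}|\le\aleph_0\ \text{ and }\ \sigma|_{X\setminus Y}=0\bigr\},\qquad \Sigma=\Sigma_X .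
\]

\begin{lemma}\label{lem:sigma}
Let $Y\subseteq X$ be infinite. Then $\Sigma_Y$ is a closed subgroup of $\Sigma$ with $d(\Sigma_Y)=|Y|$.
\end{lemma}

\begin{proof}
The conditions $\sigma(x)=0$, $x\in X\setminus Y$, define a closed subgroup of $\Sigma$. Replacing an element of $\Sigma_Y$ by $0$ outside a finite set of coordinates shows that the finitely supported elements are dense in $\Sigma_Y$; there are $|Y|$ of them. If $Y$ is countable, then $\Sigma_Y$ is a copy of $\mathbb Z(2)^\omega$, which is infinite and Hausdorff and so has no finite dense subset. Now let $\kappa=|Y|\ge\aleph_1$ and $A\subseteq\Sigma_Y$ with $|A|<\kappa$. The supports of the elements of $A$ have a union of size at most $|A|\cdot\aleph_0<\kappa$, so all elements of $A$ vanish at some $x\in Y$. The element of $\Sigma_Y$ with support $\{x\}$ is then not in the closure of $A$.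
\end{proof}

\noindent\textbf{The dense set.} Let $D=\mathbb Z(2)^{(\omega)}$ be the Boolean group with basis $\{e_n:n\in\omega\}$, and let $V=\mathrm{Hom}(D,\mathbb Z(2))$. A homomorphism $v\in V$ is given by the arbitrary values $v(e_n)$, so $|V|=\mathfrak c$. The elements of $V$ will be our coordinates. Each $d\in D$ defines $\hat d\in\mathbb Z(2)^V$ by $\hat d(v)=v(d)$, and $\hat D=\{\hat d:d\in D\}$ is a countable subgroup.

\begin{lemma}\label{lem:dense}
If $Y\subseteq V$ is linearly independent over $\mathbb Z(2)$, then $\{\hat d|_Y:d\in D\}$ is dense in $\mathbb Z(2)^Y$.
\end{lemma}

\begin{proof}
We must show that for finite $F\subseteq Y$ the linear map $D\to\mathbb Z(2)^F$, $d\mapsto(v(d))_{v\in F}$, is onto. Otherwise a nonzero linear functional on $\mathbb Z(2)^F$ vanishes on its image. This functional has the form $y\mapsto\sum_{v\in F'}y(v)$ with $\emptyset\ne F'\subseteq F$, so $\sum_{v\in F'}v(d)=0$ for all $d\in D$. Hence $\sum_{v\in F'}v=0$ in $V$, contrary to independence.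
\end{proof}

Independence is also necessary: a relation $\sum_{v\in F'}v=0$ with $F'\subseteq Y$ finite and nonempty confines all $\hat d|_Y$ to the proper closed subgroup $\{y:\sum_{v\in F'}y(v)=0\}$.

\begin{example}[the smallest case]\label{ex:small}
Let $\pi_k\in V$ be given by $\pi_k(e_n)=1$ if $n=k$ and $\pi_k(e_n)=0$ otherwise. The set $\Phi=\{\pi_k:k\in\omega\}$ is linearly independent; extend it to a basis $\Phi\cup X$ of $V$, with $\Phi\cap X=\emptyset$. Since $|V|=\mathfrak c$ and $\Phi$ is countable, $|X|=\mathfrak c$. Let $M=\{\hat d|_{\Phi\cup X}:d\in D\}$. By Lemma~\ref{lem:dense} this countable group is dense in $\mathbb Z(2)^{\Phi\cup X}$. Moreover $\Phi$ detects $M$, because a nonzero $d\in D$ has a nonzero coordinate $\pi_k(d)$. By Lemmas~\ref{lem:glue} and \ref{lem:sigma}, $G_0=M+(\{0\}\times\Sigma)$ is separable and $\{0\}\times\Sigma$ is a closed subgroup of $G_0$ with density character $\mathfrak c$.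

The group $G_0$ is not countably compact. Its projection to $\mathbb Z(2)^\Phi$, a copy of $\mathbb Z(2)^\omega$, consists of the finitely supported elements. If $G_0$ were countably compact, this metrizable image would be countably compact, hence compact, hence closed; but it is a proper dense subset.
\end{example}

\section{Limits along ultrafilters}\label{sec:limits}

To make the group of Example~\ref{ex:small} countably compact we must add limits to $M$, and these limits have to be compatible with addition. Cluster points are not suitable: if $x_n=y_n\in\mathbb Z(2)$ alternates between $0$ and $1$, then $0$ is a cluster point of $(x_n)$ and $1$ is a cluster point of $(y_n)$, but $0+1$ is not a cluster point of $(x_n+y_n)$. Limits along one fixed ultrafilter do add up.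

Let $p$ be a free ultrafilter on $\omega$. A point $x\in X$ is the \emph{$p$-limit} of a sequence $(x_n)$ in $X$, written $x=p\text{-}\lim x_n$, if $\{n:x_n\in U\}\in p$ for every neighborhood $U$ of $x$. It is unique, since $X$ is Hausdorff and two disjoint sets cannot both be in $p$. In a compact space it always exists: otherwise every point $x$ has an open neighborhood $U_x$ with $\{n:x_n\in U_x\}\notin p$, and a finite subcover writes $\omega$ as a finite union of sets not in $p$. Directly from the definition, continuous maps preserve $p$-limits, and $p$-limits in products are computed coordinatewise. Applying this to the pairs $(x_n,y_n)$ and to addition, we get in a topological abelian group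
\[
p\text{-}\lim(x_n+y_n)=p\text{-}\lim x_n+p\text{-}\lim y_n
\]
whenever the limits on the right exist. The space $X$ is \emph{$p$-compact} if every sequence in $X$ has a $p$-limit in $X$. Products and closed subspaces of $p$-compact spaces are $p$-compact. A subset $L$ of a compact space is called \emph{$p$-closed} if it contains the $p$-limits of all sequences in $L$; closed sets are $p$-closed.

\begin{lemma}\label{lem:cc}
If every sequence in $X$ has a $p$-limit in $X$ for some free ultrafilter $p$, which may depend on the sequence, then $X$ is countably compact.
\end{lemma}

\begin{proof}
Suppose that $\{U_n:n\in\omega\}$ is an open cover without a finite subcover, and pick $x_n\notin U_0\cup\dots\cup U_n$. Let $x=p\text{-}\lim x_n$ for a suitable free ultrafilter $p$, and let $x\in U_k$. As $p$ is free, its members are infinite, so $x_n\in U_k$ for infinitely many $n$. But $x_n\notin U_k$ for $n\ge k$, a contradiction.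
\end{proof}

\begin{lemma}\label{lem:closure}
Let $K$ be a compact abelian group, $A\subseteq K$ with $|A|\le\mathfrak c$, and $P$ a set of at most $\mathfrak c$ free ultrafilters on $\omega$. There is a subgroup $L$ of $K$ with $A\subseteq L$ and $|L|\le\mathfrak c$ that is $p$-closed for all $p\in P$ and is contained in every closed subgroup of $K$ containing $A$.
\end{lemma}

\begin{proof}
Let $L_0$ be the subgroup generated by $A$, let $L_{\alpha+1}$ be the subgroup generated by $L_\alpha$ and all $p\text{-}\lim s$ with $s\in L_\alpha^\omega$ and $p\in P$, and take unions at limit stages. Put $L=L_{\omega_1}$. If $|L_\alpha|\le\mathfrak c$, then $|L_\alpha^\omega|\le\mathfrak c^{\aleph_0}=\mathfrak c$, so at most $\mathfrak c$ limits are added; by induction $|L_\alpha|\le\mathfrak c$ for all $\alpha\le\omega_1$. A sequence in $L$ has its countably many terms in some $L_\alpha$ with $\alpha<\omega_1$, so its $p$-limit is in $L_{\alpha+1}\subseteq L$. Finally, a closed subgroup containing $A$ is $p$-closed for every $p\in P$ and therefore contains every $L_\alpha$, by induction.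
\end{proof}

\begin{lemma}\label{lem:gluelim}
In the situation of Lemma~\ref{lem:glue} let $C$ be compact and let $M$ be $p$-closed. If $z_n=m_n+(0,h_n)$ with $m_n\in M$, $h_n\in H$, and if $(h_n)$ has a $p$-limit in $H$, then $(z_n)$ has a $p$-limit in $G$.
\end{lemma}

\begin{proof}
$p\text{-}\lim z_n=p\text{-}\lim m_n+(0,p\text{-}\lim h_n)\in M+(\{0\}\times H)=G$.
\end{proof}

\noindent\textbf{What limits do to Example~\ref{ex:small}.} Consider $g_p=p\text{-}\lim\hat e_n$ in $\mathbb Z(2)^V$. It is computed coordinatewise: for $v\in V$,
\[
g_p(v)=p\text{-}\lim v(e_n)=1\quad\Longleftrightarrow\quad\{n:v(e_n)=1\}\in p .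
\]
If $v$ is viewed as the subset $\{n:v(e_n)=1\}$ of $\omega$, then $g_p$ is the characteristic function of $p$. Since $p$ is free, $g_p(\pi_k)=0$ for every $k$: the limit vanishes on all of $\Phi$. But $g_p\neq0$, as $g_p(u)=1$ for the homomorphism $u$ with $u(e_n)=1$ for all $n$. Moreover $g_p$, being a $p$-limit of homomorphisms, is a homomorphism $V\to\mathbb Z(2)$, and $\Phi\cup X$ spans $V$; so the restriction of $g_p$ to $\Phi\cup X$ is also nonzero. Hence, once limits are added to $M$, the set $\Phi$ no longer detects $M$.

This is serious. Since $\Sigma$ is dense in $\mathbb Z(2)^X$, the closure of $\{0\}\times\Sigma$ in any group $G$ with $\{0\}\times\Sigma\subseteq G\le\mathbb Z(2)^{\Phi\cup X}$ is all of $G\cap(\{0\}\times\mathbb Z(2)^X)$, so a single undetected element with uncountable support makes $\{0\}\times\Sigma$ non-closed. For some choices of the basis, $g_p$ is already such an element: as $u$ is not in the span of $\Phi$, we may take $u\in X$, and if we then replace each $x\in X\setminus\{u\}$ with $g_p(x)=0$ by $x+u$, we get a basis for which $g_p$ is $1$ on all of $X$.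

The element $g_p$ can be detected by putting $u$ into $\Phi$ and choosing $X$ anew. But there are many further limits, limits of limits, and so on, and each change of the coordinates changes the group in which the limits are formed. Three observations together break this circle.
\begin{itemize}
\item All limits can be formed in $\mathbb Z(2)^V$, before any coordinates are selected. Since $p$-limits are computed coordinatewise, restricting a $p$-closed group $L\le\mathbb Z(2)^V$ to a set $\Phi\cup X$ of coordinates gives a $p$-closed group.
\item Limits of homomorphisms $V\to\mathbb Z(2)$ are again homomorphisms, so a nonzero limit is nonzero on half of $V$, and there are $\mathfrak c$ coordinates that detect it.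
\item By Lemma~\ref{lem:closure} at most $\mathfrak c$ elements have to be detected. A recursion of length $\mathfrak c$ can do this and still keep $\Phi\cup X$ linearly independent, which is what density requires.
\end{itemize}

\section{The Boolean group}\label{sec:boolean}

We keep the notation $D$, $V$, $\hat d$, $\hat D$ of Section~\ref{sec:closed}.

\begin{proof}[Proof of Theorem~\ref{thm:main}]
\emph{The group $L$.} Apply Lemma~\ref{lem:closure} to $K=\mathbb Z(2)^V$, $A=\hat D$ and the given set $P$. We obtain a subgroup $L\supseteq\hat D$ of $K$ with $|L|\le\mathfrak c$ that is $p$-closed for all $p\in P$. The set $\mathrm{Hom}(V,\mathbb Z(2))$ is a closed subgroup of $K$, being defined by the equations $g(v+w)=g(v)+g(w)$, and it contains $\hat D$. Therefore every $g\in L$ is a homomorphism $V\to\mathbb Z(2)$.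

\smallskip
\emph{The coordinates.} We construct elements $\varphi_\alpha,x_\alpha$ $(\alpha<\mathfrak c)$ of $V$, all distinct, such that $\Phi=\{\varphi_\alpha:\alpha<\mathfrak c\}$ and $X=\{x_\alpha:\alpha<\mathfrak c\}$ satisfy
\begin{itemize}
\item[(i)] $\Phi\cup X$ is linearly independent over $\mathbb Z(2)$;
\item[(ii)] for every $g\in L\setminus\{0\}$ there is $\varphi\in\Phi$ with $g(\varphi)\ne0$.
\end{itemize}
The set $L\setminus\{0\}$ is nonempty, since $\hat d\ne0$ for $d\ne0$; enumerate it as $\{g_\alpha:\alpha<\mathfrak c\}$, possibly with repetitions. At stage $\alpha$ let $S_\alpha$ be the span of $\{\varphi_\beta,x_\beta:\beta<\alpha\}$. It is finite if $\alpha$ is finite and has size $|\alpha|$ otherwise, so $|S_\alpha|<\mathfrak c$. The set $\{v\in V:g_\alpha(v)=1\}$ is the nontrivial coset of the subgroup $\ker g_\alpha$, which has index two in $V$; as $|V|=\mathfrak c$, it has size $\mathfrak c$. Hence it contains an element $\varphi_\alpha\notin S_\alpha$. The span of $S_\alpha\cup\{\varphi_\alpha\}$ still has size less than $\mathfrak c$, and we choose $x_\alpha\in V$ outside it. Each vector is chosen outside the span of all earlier ones, which gives distinctness and (i); and $g_\alpha(\varphi_\alpha)=1$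 gives (ii).

\smallskip
\emph{The group $G$.} Let $M=\{g|_{\Phi\cup X}:g\in L\}\le\mathbb Z(2)^{\Phi\cup X}$ and
\[
G=M+(\{0\}\times\Sigma)=\{(g|_\Phi,\ g|_X+\sigma):\ g\in L,\ \sigma\in\Sigma\},
\]
with the subspace topology. This is a Boolean topological group.

\emph{$G$ is separable.} The countable set $\{\hat d|_{\Phi\cup X}:d\in D\}\subseteq M$ is dense in $\mathbb Z(2)^{\Phi\cup X}$ by (i) and Lemma~\ref{lem:dense}. Apply Lemma~\ref{lem:glue}(a).

\emph{$G$ is $p$-compact for $p\in P$.} The group $M$ is $p$-closed: if $g_n\in L$, then $g=p\text{-}\lim g_n\in L$, and $p\text{-}\lim(g_n|_{\Phi\cup X})=g|_{\Phi\cup X}$. A sequence $(\sigma_n)$ in $\Sigma$ has a $p$-limit in $\mathbb Z(2)^X$, and this limit vanishes off the union of the countably many countable supports of the $\sigma_n$, so it lies in $\Sigma$. Now Lemma~\ref{lem:gluelim} shows that every sequence in $G$ has a $p$-limit in $G$. The powers of $G$ are $p$-compact as well, and Lemma~\ref{lem:cc} shows that they are countably compact.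

\emph{Closed subgroups.} By (ii), $\Phi$ detects $M$. By Lemma~\ref{lem:glue}(b), $\{0\}\times\Sigma$ is a closed subgroup of $G$ topologically isomorphic to $\Sigma$. Given $\aleph_1\le\kappa\le\mathfrak c$, choose $Y\subseteq X$ with $|Y|=\kappa$. By Lemma~\ref{lem:sigma}, $\{0\}\times\Sigma_Y$ is a closed subgroup of $G$ of density character $\kappa$.
\end{proof}

\begin{remark}\label{rem:whyP}
The bound $|P|\le\mathfrak c$ enters through $|L|\le\mathfrak c$. One could not replace $L$ by the compact group $\mathrm{Hom}(V,\mathbb Z(2))$: if $\Phi\cup X$ is independent and $x\in X$, there is a homomorphism $V\to\mathbb Z(2)$ that is $0$ on $\Phi$ and $1$ at $x$, so $\Phi$ detects the restrictions of all homomorphisms only if $X=\emptyset$.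
\end{remark}

\section{Prescribing the closed subgroup}\label{sec:prescribed}

Apart from the values of the density characters, the proof of Theorem~\ref{thm:main} used only two properties of $\Sigma$: it sits in a power of $\mathbb Z(2)$ with $\mathfrak c$ factors, and its sequences have limits in it along the members of $P$. To treat other groups $H$ we replace $\mathbb Z(2)$ by the circle group $\mathbb T$. Three points need new arguments: the embedding of $H$ in $\mathbb T^{\mathfrak c}$, the condition on the coordinates that gives density, and the fact that enough coordinates detect a given homomorphism. A \emph{character} of a topological abelian group is a continuous homomorphism to $\mathbb T$.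

\begin{lemma}\label{lem:embed}
Let $H$ be a countably compact abelian group with $w(H)\le\mathfrak c$, and let $|I|=\mathfrak c$. Then $H$ is topologically isomorphic to a subgroup of $\mathbb T^I$.
\end{lemma}

\begin{proof}
We first show that $H$ is precompact: for every neighborhood $U$ of $0$ finitely many translates of $U$ cover $H$. Otherwise, for some $U$, we can choose recursively $x_n\in H$ with $x_n-x_m\notin U$ for $m<n$. By countable compactness the decreasing nonempty closed sets $\overline{\{x_m:m\ge n\}}$ have a common point $x$; every neighborhood of $x$ contains $x_n$ for infinitely many $n$. Let $W$ be a neighborhood of $0$ with $W-W\subseteq U$. Then there are $m<n$ with $x_m,x_n\in x+W$, and $x_n-x_m\in W-W\subseteq U$, a contradiction.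

The completion $N$ of the precompact abelian group $H$ is a compact abelian group. The characters of $N$ separate its points, so by compactness $N$ carries the initial topology of its characters, and $H$ carries the initial topology of their restrictions. Take a base at $0$ in $H$ of size at most $\mathfrak c$. For each member $U$ choose finitely many of these restricted characters and $\varepsilon>0$ such that every $h\in H$ mapped within $\varepsilon$ of $0$ by all of them lies in $U$. At most $\mathfrak c$ characters are chosen altogether, and they generate the topology of $H$. As $H$ is Hausdorff, they also separate its points. Adding the zero character, so that the family is nonempty, and indexing it by $I$ with repetitions, we get the required embedding.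
\end{proof}

For an abstract abelian group $A$ the group $\mathrm{Hom}(A,\mathbb T)$ with the topology of pointwise convergence is closed in $\mathbb T^A$, hence compact. In the next lemma we use two facts from Pontryagin duality: every character of $\mathrm{Hom}(A,\mathbb T)$ is the evaluation at some $a\in A$, and for a proper closed subgroup of a compact abelian group there is a nontrivial character that vanishes on it.

\begin{lemma}\label{lem:dualdense}
Let $D$ be an abelian group, and let $A$ be a subgroup of the abstract group $\mathrm{Hom}(D,\mathbb T)$. For $d\in D$ let $\hat d(v)=v(d)$. Then $\{\hat d|_A:d\in D\}$ is dense in $\mathrm{Hom}(A,\mathbb T)$. If $A$ is a free abelian group with basis $Y$, then $\{\hat d|_Y:d\in D\}$ is dense in $\mathbb T^Y$.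
\end{lemma}

\begin{proof}
The set $\{\hat d|_A:d\in D\}$ is a subgroup of $\mathrm{Hom}(A,\mathbb T)$. A character that vanishes on its closure is the evaluation at some $a\in A$ with $a(d)=\hat d(a)=0$ for all $d\in D$, so $a=0$ and the character is trivial. Hence the closure is all of $\mathrm{Hom}(A,\mathbb T)$. If $A$ is free with basis $Y$, restriction to $Y$ is a continuous homomorphism of $\mathrm{Hom}(A,\mathbb T)$ onto $\mathbb T^Y$, and it carries dense sets to dense sets.
\end{proof}

Let now $D=\mathbb Z^{(\omega)}$ be the free abelian group of rank $\aleph_0$, and let $V=\mathrm{Hom}(D,\mathbb T)$. As an abstract group $V\cong\mathbb T^\omega$, so $|V|=\mathfrak c$. Call a subset of $V$ \emph{free} if it is a basis of a free abelian subgroup, that is, if it satisfies no nontrivial integer relation. Freeness replaces linear independence. The elements to be avoided when a free set is enlarged are now not only those of the group $S$ generated so far, but those having a nonzero multiple $nv$, $n\ge1$, in $S$. In particular, all torsion elements of $V$ are forbidden, and there are $\mathfrak c$ of them, so counting elements is not enough; also, the kernel of a nonzero homomorphism $V\to\mathbb T$ no longer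 has index two. The next lemma shows that there is still enough room: the forbidden elements form a subgroup that is small modulo torsion, hence proper, and the complement of a proper subgroup generates $V$.

\begin{lemma}\label{lem:room}
Let $S\le V$ be a subgroup with $|S|<\mathfrak c$, and let $S_*=\{v\in V:nv\in S\text{ for some }n\ge1\}$.
\begin{itemize}
\item[(a)] If $Y\subseteq S$ is free and $v\in V\setminus S_*$, then $Y\cup\{v\}$ is free.
\item[(b)] $S_*$ is a proper subgroup of $V$.
\item[(c)] Every nonzero homomorphism $g\colon V\to\mathbb T$ is nonzero at some $v\in V\setminus S_*$.
\end{itemize}
\end{lemma}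

\begin{proof}
(a) In a nontrivial relation among the elements of $Y\cup\{v\}$ the coefficient $n$ of $v$ is nonzero, because $Y$ is free. Then $|n|v\in S$, contrary to $v\notin S_*$.

(b) If $nv,mw\in S$, then $nm(v-w)\in S$, so $S_*$ is a subgroup. Let $tV$ be the torsion subgroup of $V$; it is contained in $S_*$. If $nv=s\in S$, then the coset $v+tV$ is determined by $(n,s)$, since $V/tV$ is torsion-free. Hence $|S_*/tV|\le|S|\cdot\aleph_0<\mathfrak c$. On the other hand, $\mathbb T$ embeds in $V\cong\mathbb T^\omega$ as one factor, so the quotient of $\mathbb T$ by its torsion subgroup $t\mathbb T$ embeds in $V/tV$; as $t\mathbb T=\mathbb Q/\mathbb Z$ is countable, $|V/tV|\ge|\mathbb T/t\mathbb T|=\mathfrak c$. Therefore $S_*\ne V$.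

(c) By (b) we can fix $v\notin S_*$. Every $s\in S_*$ is the difference $(s+v)-v$ of two elements outside $S_*$, so $V\setminus S_*$ generates $V$. Hence a homomorphism that vanishes on $V\setminus S_*$ is $0$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:prescribed}]
By Lemma~\ref{lem:closure}, applied in $K=\mathbb T^V$ to $A=\{\hat d:d\in D\}$, there is a subgroup $L$ of $\mathbb T^V$ that contains all $\hat d$, has size at most $\mathfrak c$, is $p$-closed for all $p\in P$, and is contained in the closed subgroup $\mathrm{Hom}(V,\mathbb T)$.

We choose distinct elements $\varphi_\alpha,x_\alpha$ $(\alpha<\mathfrak c)$ of $V$ such that, for $\Phi=\{\varphi_\alpha:\alpha<\mathfrak c\}$ and $X=\{x_\alpha:\alpha<\mathfrak c\}$, the set $\Phi\cup X$ is free and every $g\in L\setminus\{0\}$ is nonzero at some $\varphi\in\Phi$. The set $L\setminus\{0\}$ is nonempty, since $\hat d\ne0$ for $d\ne0$; enumerate it as $\{g_\alpha:\alpha<\mathfrak c\}$, possibly with repetitions. At stage $\alpha$ let $S$ be the subgroup generated by all $\varphi_\beta,x_\beta$ with $\beta<\alpha$; then $|S|\le|\alpha|\cdot\aleph_0+\aleph_0<\mathfrak c$. By Lemma~\ref{lem:room}(c) there is $\varphi_\alpha\notin S_*$ with $g_\alpha(\varphi_\alpha)\ne0$.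 Let $S'=S+\langle\varphi_\alpha\rangle$. By Lemma~\ref{lem:room}(b) there is $x_\alpha\notin S'_*$. By Lemma~\ref{lem:room}(a) the elements chosen so far form a free set at every step, and so does their union at limit stages, since a relation involves only finitely many elements.

By Lemma~\ref{lem:cc}, $H$ is countably compact, and by Lemma~\ref{lem:embed} we may assume that $H\le\mathbb T^X$, with the subspace topology. Let $M=\{g|_{\Phi\cup X}:g\in L\}$ and
\[
G=M+(\{0\}\times H)\le\mathbb T^{\Phi\cup X}.
\]
By Lemma~\ref{lem:dualdense}, applied to the subgroup $A$ of $V$ with basis $Y=\Phi\cup X$, the countable set $\{\hat d|_{\Phi\cup X}:d\in D\}\subseteq M$ is dense in $\mathbb T^{\Phi\cup X}$, so $G$ is separable and dense in $\mathbb T^{\Phi\cup X}\cong\mathbb T^{\mathfrak c}$ by Lemma~\ref{lem:glue}(a). The set $\Phi$ detects $M$, so $\{0\}\times H$ is a closed subgroup of $G$ topologically isomorphic to $H$ by Lemma~\ref{lem:glue}(b).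

For all $p\in P$ the group $M$ is $p$-closed, because $L$ is and restriction preserves $p$-limits. Given a sequence $m_n+(0,h_n)$ in $G$, choose $p\in P$ such that $(h_n)$ has a $p$-limit in $H$. By Lemma~\ref{lem:gluelim} the given sequence has a $p$-limit in $G$. So $G$ is countably compact by Lemma~\ref{lem:cc}. If $H$ is $p$-compact for some $p\in P$, this $p$ serves for all sequences, and $G$ is $p$-compact.
\end{proof}

Note that $p$ is chosen after the sequence $(h_n)$; this is possible because $L$ is closed under limits for all $p\in P$ simultaneously.

\section{Characterizations and sharpness}\label{sec:sharp}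

The hypothesis $w(H)\le\mathfrak c$ cannot be avoided. Let $G$ be a topological group with a countable dense subset $Q$. As $G$ is regular, the sets $\mathrm{int}\,\overline U$ with $U$ open form a base. Since $\overline U=\overline{U\cap Q}$, such a set is determined by the subset $U\cap Q$ of $Q$. Hence
\begin{equation}\label{eq:weight}
w(H)\le w(G)\le2^{\aleph_0}=\mathfrak c\qquad\text{for every subgroup $H$ of a separable topological group $G$.}
\end{equation}

\begin{corollary}\label{cor:char}
Let $H$ be an abelian topological group.
\begin{itemize}
\item[(1)] Let $p$ be a free ultrafilter on $\omega$. Then $H$ is topologically isomorphic to a closed subgroup of a separable $p$-compact abelian group if and only if $H$ is $p$-compact and $w(H)\le\mathfrak c$.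
\item[(2)] Let $|H|\le\mathfrak c$. Then $H$ is topologically isomorphic to a closed subgroup of a separable countably compact abelian group if and only if $H$ is countably compact and $w(H)\le\mathfrak c$.
\item[(3)] If $H$ is $\omega$-bounded and $w(H)\le\mathfrak c$, then $H$ is topologically isomorphic to a closed subgroup of a separable countably compact abelian group.
\end{itemize}
\end{corollary}

\begin{proof}
Necessity in (1) and (2) follows from \eqref{eq:weight}, since $p$-compactness and countable compactness pass to closed subspaces.

For sufficiency in (1), apply Theorem~\ref{thm:prescribed} with $P=\{p\}$. The same choice, with any free ultrafilter $p$, gives (3): in an $\omega$-bounded space the terms of a sequence lie in a compact subset, so the sequence has a $p$-limit for every $p$.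

For (2), let $t=(t_n)$ be a sequence in $H$. By countable compactness there is $x\in H$ such that $\{n:t_n\in U\}$ is infinite for every neighborhood $U$ of $x$. As the intersection of two neighborhoods is a neighborhood, these sets together with the cofinite subsets of $\omega$ have the finite intersection property. So they are contained in a free ultrafilter $p_t$, and $x=p_t\text{-}\lim t_n$. Since $|H^\omega|\le\mathfrak c^{\aleph_0}=\mathfrak c$, Theorem~\ref{thm:prescribed} applies with $P=\{p_t:t\in H^\omega\}$.
\end{proof}

\begin{proposition}\label{prop:sharp}
\begin{itemize}
\item[(1)] If $H$ is a subgroup of a separable topological group, then $d(H)\le\mathfrak c$. So the value $\mathfrak c$ in Theorem~\ref{thm:main} is the largest possible, and every infinite cardinal that can be the density character of such a subgroup is realized by a closed subgroup of the group $G$ constructed in the proof of that theorem.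
\item[(2)] In Theorem~\ref{thm:main}, ``$p$-compact for each $p\in P$'' cannot be strengthened to ``$\omega$-bounded'': every closed subgroup of a separable $\omega$-bounded abelian group is separable.
\end{itemize}
\end{proposition}

\begin{proof}
(1) By \eqref{eq:weight}, $d(H)\le w(H)\le\mathfrak c$. The cardinals $\kappa$ with $\aleph_1\le\kappa\le\mathfrak c$ are realized as in the proof of Theorem~\ref{thm:main}. By Lemma~\ref{lem:sigma}, $\aleph_0$ is realized by $\{0\}\times\Sigma_Y$ with $Y\subseteq X$ countably infinite.

(2) Let $G$ be separable, $\omega$-bounded and abelian. As the closure of a countable set, $G$ is compact. Let $N$ be a closed subgroup of $G$, and let $A$ be its group of characters. The idea is to embed $A$ in $\mathrm{Hom}(\mathbb Z^{(\omega)},\mathbb T)$ and to apply Lemma~\ref{lem:dualdense}. A character of $G$ is determined by its values on a countable dense set, so $G$ has at most $\mathfrak c$ characters. Every character of the closed subgroup $N$ extends to the compact abelian group $G$; hence $|A|\le\mathfrak c$. By duality $N$ is topologically isomorphic to $\mathrm{Hom}(A,\mathbb T)$.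

We embed $A$, as an abstract group, in $V=\mathrm{Hom}(\mathbb Z^{(\omega)},\mathbb T)\cong\mathbb T^\omega$. By the structure theorem, a divisible abelian group is a direct sum of copies of $\mathbb Q$ and of the Pr\"ufer groups $\mathbb Z(q^\infty)$, $q$ prime; the numbers of copies are the torsion-free rank and the $q$-ranks. The divisible hull of $A$ has size at most $\mathfrak c$, so it has at most $\mathfrak c$ copies of each kind. The group $\mathbb T^\omega$ is divisible. Its quotient by the torsion subgroup is a rational vector space of size $\mathfrak c$, as seen in the proof of Lemma~\ref{lem:room}, so it has dimension $\mathfrak c$; and for every $q$ the elements of order dividing $q$ form the group $\mathbb Z(q)^\omega$, which has dimension $\mathfrak c$ over the field with $q$ elements. So $\mathbb T^\omega$ contains exactly $\mathfrak c$ copies of each kind, and the divisible hull of $A$ embeds in it.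

Regard $A$ as a subgroup of $V$ and apply Lemma~\ref{lem:dualdense} with $D=\mathbb Z^{(\omega)}$: the countable set $\{\hat d|_A:d\in D\}$ is dense in $\mathrm{Hom}(A,\mathbb T)\cong N$.
\end{proof}

\begin{remark}
We do not decide whether a countably compact abelian group $H$ with $w(H)\le\mathfrak c$ and $|H|>\mathfrak c$ is always topologically isomorphic to a closed subgroup of a separable countably compact abelian group when no set $P$ as in Theorem~\ref{thm:prescribed} exists for $H$.
\end{remark}

\begin{thebibliography}{1}
\bibitem{LMT} Arkady Leiderman, Sidney A. Morris, and Mikhail G. Tkachenko, \emph{Density character of subgroups of topological groups}, arXiv:1501.02877 (2015).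
\end{thebibliography}

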